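# Full groups of minimal homeomorphisms with a non-metrizable universal minimal flow

## 1. Why one would guess that the flow is metrizable

Let $X$ be a Cantor space and let $\mathrm{Homeo}(X)$ carry the topology of uniform convergence, which is a Polish group topology. A homeomorphism $\varphi$ of $X$ is *minimal* if every $\varphi$-orbit is dense. Its *full group* is
$$[\varphi]=\{g\in \mathrm{Homeo}(X):\ \forall x\in X\ \exists n\in\mathbb{Z}\ \ g(x)=\varphi^{n}(x)\},$$
the group of homeomorphisms that map each $\varphi$-orbit onto itself. Let $G_\varphi$ be the closure of $[\varphi]$ in $\mathrm{Homeo}(X)$. It is a Polish group, and it is known to be amenable.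

For a topological group $G$, a *$G$-flow* is a continuous action $G\times Y\to Y$ on a nonempty compact Hausdorff space $Y$. It is *minimal* if every orbit is dense. Every flow contains a minimal subflow, by Zorn's lemma and compactness. The *universal minimal flow* $M(G)$ is the minimal $G$-flow, unique up to isomorphism, that maps onto every minimal $G$-flow by a continuous $G$-map.

The question, from Tomás Ibarlucia and Julien Melleray, "Full groups of minimal homeomorphisms", arXiv:1309.3114 (2013), is this: if $\varphi$ is a minimal homeomorphism of a Cantor space, is $M(G_\varphi)$ metrizable?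

The first guess is yes. Here are some simple cases that support it.

**Compact groups.** If $G$ is compact, then $G$ acting on itself by left translation is a minimal flow. For any minimal flow $Y$ and any $y\in Y$, the map $g\mapsto gy$ is a continuous $G$-map with compact image, and the image contains a dense orbit, so it is onto. Hence $M(G)=G$, which is metrizable when $G$ is. In particular, if we replace $X$ by a set of $N$ points and $\varphi$ by a cyclic permutation, every permutation belongs to the full group, and $M(\mathrm{Sym}(N))=\mathrm{Sym}(N)$ is finite.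

**The odometer.** Let $q\ge 2$ and $X=\mathbb Z_q=\varprojlim \mathbb Z/q^n$, with $\varphi(x)=x+1$. The integers are dense in $\mathbb Z_q$, so $\varphi$ is minimal. The clopen sets are the finite unions of cosets $a+q^L\mathbb Z_q$. Let $\mu$ be Haar measure, so $\mu(a+q^L\mathbb Z_q)=q^{-L}$. A permutation $\sigma$ of $\{0,\dots,q^L-1\}$ defines a homeomorphism
$$g_\sigma(x)=x+\sigma(a)-a\qquad (x\in a+q^L\mathbb Z_q),\tag{1}$$
which permutes the cosets of $q^L\mathbb Z_q$ as $\sigma$ permutes $\{0,\dots,q^L-1\}$. It satisfies $g_\sigma(x)=\varphi^{\sigma(a)-a}(x)$, so $g_\sigma\in[\varphi]$. The $g_\sigma$ with $L$ fixed form a copy of $\mathrm{Sym}(q^L)$, and these copies increase with $L$; let $\Gamma$ be their union.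

This $\Gamma$ is dense in the group $\mathrm{Homeo}(X,\mu)$ of $\mu$-preserving homeomorphisms. Indeed, let $g$ preserve $\mu$ and fix $L$. The sets $g(a+q^L\mathbb Z_q)$ are clopen of measure $q^{-L}$, so for some $L'\ge L$ each of them is a union of exactly $q^{L'-L}$ cosets of $q^{L'}\mathbb Z_q$. A permutation of the cosets of $q^{L'}\mathbb Z_q$ then maps each $a+q^L\mathbb Z_q$ onto $g(a+q^L\mathbb Z_q)$. For a fixed $\kappa$, choose $L$ so large that $g$ maps each coset of $q^L\mathbb Z_q$ into one coset of $q^\kappa\mathbb Z_q$; then the permutation agrees with $g$ modulo $q^\kappa$ at every point. We shall see in Lemma 3 that $G_\varphi$ preserves $\mu$, so that $\Gamma\subset G_\varphi\subset \mathrm{Homeo}(X,\mu)\subset\overline\Gamma$ and all three groups $\overline\Gamma$, $G_\varphi$, $\mathrm{Homeo}(X,\mu)$ coincide.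

So $G_\varphi$ is the closure of an increasing union of finite groups, each with a finite universal minimal flow. The flows of $G_\varphi$ that come to mind, namely $X$, the powers $X^n$ and the space $K(X)$ of nonempty closed subsets, are all metrizable. Everything so far agrees with the guess.

The guess is wrong, and it already fails for every odometer above.

## 2. The group $D_\varphi$ and the two theorems

Write $\mathrm{Clop}(X)$ for the algebra of clopen sets, $M(\varphi)$ for the (nonempty) set of $\varphi$-invariant Borel probability measures, and $\mathfrak c=2^{\aleph_0}$. The *weight* of a space is the least cardinality of a base; a compact Hausdorff space is metrizable if and only if its weight is countable. Put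
$$D_\varphi=C(X,\mathbb Z)\Big/\Big\{f:\textstyle\int f\,d\mu=0\ \ \forall\mu\in M(\varphi)\Big\},$$
and write $[A]$ for the class of $1_A$. The group $D_\varphi$ is countable because $C(X,\mathbb Z)$ is. It is torsion-free, since $\int nf\,d\mu=0$ implies $\int f\,d\mu=0$. It is nonzero, since $\int 1_X\,d\mu=1$. An abelian group $D$ is *divisible* if $nD=D$ for all $n\ge1$; equivalently, $pD=D$ for all primes $p$.

*Example.* For the $q$-adic odometer an invariant probability measure gives equal mass to the $q^L$ cosets of $q^L\mathbb Z_q$, so $M(\varphi)=\{\mu\}$, and $f\mapsto\int f\,d\mu$ identifies $D_\varphi$ with $\mathbb Z[1/q]$. If $p$ is a prime not dividing $q$, then $1/p\notin\mathbb Z[1/q]$, so $D_\varphi$ is not divisible.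

**Theorem A.** For every $q\ge2$, if $\varphi$ is the $q$-adic odometer, then $M(G_\varphi)$ is not metrizable. It has weight $\mathfrak c$ and cardinality $2^{\mathfrak c}$.

**Theorem B.** Let $\varphi$ be a minimal homeomorphism of a Cantor space such that $D_\varphi$ is not divisible. Then $M(G_\varphi)$ is not metrizable; it has weight $\mathfrak c$ and cardinality $2^{\mathfrak c}$. Equivalently, if $M(G_\varphi)$ is metrizable, then for all $n\ge1$ every clopen set $A$ can be partitioned into $n$ clopen sets $A_1,\dots,A_n$ with $\mu(A_i)=\mu(A)/n$ for all $i$ and all $\mu\in M(\varphi)$.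

The answer to the question is therefore no: it is not true that $M(G_\varphi)$ is metrizable for every minimal $\varphi$. Some cases covered by Theorem B:

- Every $\varphi$ with $D_\varphi$ finitely generated: then $D_\varphi\cong\mathbb Z^d$ with $d\ge1$, and $2\mathbb Z^d\ne\mathbb Z^d$.
- Every Sturmian system with irrational parameter $\alpha$. It has a unique invariant probability measure, and the measure of a cylinder is the length of a finite union of circle arcs with endpoints in $\mathbb Z+\mathbb Z\alpha$; the one-letter cylinders have measures $\alpha$ and $1-\alpha$. So $D_\varphi=\mathbb Z+\mathbb Z\alpha$, which is finitely generated.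
- Every odometer $\varprojlim\mathbb Z/n_k$ (with $n_k\mid n_{k+1}$, $n_k\to\infty$) whose group of values $\bigcup_k\frac1{n_k}\mathbb Z$ is not $\mathbb Q$. As above, $D_\varphi$ is this group of values, and a divisible subgroup of $\mathbb Q$ that contains $1$ contains every $1/n$, hence is $\mathbb Q$.

One elementary remark will be used constantly. For $g\in\mathrm{Homeo}(X)$ and $A$ clopen,
$$\{g'\in\mathrm{Homeo}(X): g'A=gA\}\ \text{ is a neighborhood of } g.\tag{2}$$
Indeed, if $A$ is neither empty nor $X$, the clopen sets $gA$ and $X\setminus gA$ are at some distance $\delta>0$. If $d(g'x,gx)<\delta$ for all $x$, then $g'A\subset gA$ and $g'(X\setminus A)\subset X\setminus gA$, so $g'A=gA$. In particular, the stabilizer of a clopen set in any subgroup of $\mathrm{Homeo}(X)$ is open.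

## 3. Functions invariant under an open subgroup, and $\beta\mathbb N$

How can a flow that is itself metrizable show that $M(G)$ is not? The criterion below looks at functions invariant under an open subgroup. It needs a concrete model of $M(G)$.

**A model of $M(G)$.** Let $G$ be a separable topological group. Let $\mathrm{RUC}(G)$ be the C*-algebra of bounded $f:G\to\mathbb C$ such that for every $\varepsilon>0$ there is a neighborhood $U$ of $1$ with $|f(ug)-f(g)|\le\varepsilon$ for all $u\in U$, $g\in G$. Such functions are continuous. Let $S(G)$ be the Gelfand spectrum of $\mathrm{RUC}(G)$, so $C(S(G))\cong \mathrm{RUC}(G)$. (*Example:* if $G$ is compact, every continuous function is in $\mathrm{RUC}(G)$, and $S(G)=G$.)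

For $f\in\mathrm{RUC}(G)$ and $h\in G$ put $f_h(g)=f(hg)$. Then $f_h\in\mathrm{RUC}(G)$, because $f(hug)-f(hg)=f((huh^{-1})hg)-f(hg)$. The map $h\mapsto f_h$ is norm continuous, because $f_{uh}(g)-f_h(g)=f(uhg)-f(hg)$ is small uniformly in $g$ for $u$ near $1$. Define $(h\xi)(f)=\xi(f_h)$ for $\xi\in S(G)$. Since $(f_{h_1})_{h_2}=f_{h_1h_2}$, we get $h_1(h_2\xi)=(h_1h_2)\xi$. The action is jointly continuous because
$$|(h\xi)(f)-(h_0\xi_0)(f)|\le\|f_h-f_{h_0}\|+|\xi(f_{h_0})-\xi_0(f_{h_0})|.$$
So $S(G)$ is a $G$-flow. Let $e\in S(G)$ be evaluation at $1_G$; then $he$ is evaluation at $h$. The orbit $Ge$ is dense: a continuous function on $S(G)$ that vanishes on $Ge$ comes from an $f$ with $f(h)=0$ for all $h$.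

Let $Y$ be a $G$-flow and $y\in Y$. For $f\in C(Y)$ the function $g\mapsto f(gy)$ is in $\mathrm{RUC}(G)$: by compactness of $Y$ and continuity of the action, $\sup_{z\in Y}|f(uz)-f(z)|\to0$ as $u\to1$. Dualizing the homomorphism $C(Y)\to\mathrm{RUC}(G)$ gives a continuous map $\rho_y:S(G)\to Y$ with $f(\rho_y(\xi))=\xi(g\mapsto f(gy))$. Clearly $\rho_y(e)=y$. It is a $G$-map, since $f(\rho_y(h\xi))=\xi(g\mapsto f(hgy))=(f\circ h)(\rho_y(\xi))=f(h\rho_y(\xi))$.

Let $M\subset S(G)$ be a minimal subflow. If $Y$ is minimal, $\rho_y(M)$ is closed, nonempty and invariant, so $\rho_y(M)=Y$. Thus $M$ maps onto every minimal flow, that is, $M\cong M(G)$.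

**Closed subsets of $\beta\mathbb N$.** We use the fact that *an infinite closed subset $K$ of $\beta\mathbb N$ contains a copy of $\beta\mathbb N$* (Engelking, *General Topology*, 3.6.14). The proof is short. As $\beta\mathbb N$ is zero-dimensional, split $K$ by a clopen set into two nonempty parts, keep an infinite part, pick a point $d_1$ in the other, and repeat inside the part kept. This yields points $d_1,d_2,\dots\in K$ with pairwise disjoint clopen neighborhoods $U_1,U_2,\dots$ in $\beta\mathbb N$. By density of $\mathbb N$, $U_i=\overline{B_i}$ with $B_i=U_i\cap\mathbb N$, and the $B_i$ are disjoint. Given a bounded sequence $(a_i)$, the function equal to $a_i$ on $B_i$ and to $0$ elsewhere on $\mathbb N$ extends continuously to $\beta\mathbb N$ with value $a_i$ at $d_i$. So every bounded function on the discrete set $\{d_i\}$ extends to its closure, which is therefore $\beta\{d_i\}\cong\beta\mathbb N$ and lies in $K$. Recall that $\beta\mathbb N$ has weight $\mathfrak c$ and cardinality $2^{\mathfrak c}$.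

**Lemma 1.** Let $G$ be a separable topological group, $V\le G$ an open subgroup, $Y$ a $G$-flow, $Y'\subset Y$ a minimal subflow, $Z$ compact Hausdorff, and $F:Y\to Z$ continuous with $F(vy)=F(y)$ for all $v\in V$, $y\in Y$. If $F(Y')$ is infinite, then $M(G)$ is not metrizable; it has weight $\mathfrak c$ and cardinality $2^{\mathfrak c}$.

*Proof.* **Step 1: map $S(G)$ to a Stone–Čech compactification.** A bounded function constant on the cosets $Vg$ satisfies $f(ug)=f(g)$ for $u\in V$, so it is in $\mathrm{RUC}(G)$. This embeds $\ell^\infty(V\backslash G)$ in $\mathrm{RUC}(G)$, and dually gives a continuous $\pi:S(G)\to\beta(V\backslash G)$ with $\pi(ge)=Vg$. The cosets $Vg$ are open and disjoint and $G$ is separable, so $V\backslash G$ is countable.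

**Step 2: read $F(Y')$ off $\pi(M)$.** Let $y\in Y'$. The function $Vg\mapsto F(gy)$ is well defined by invariance of $F$, so it extends to a continuous $\tilde F:\beta(V\backslash G)\to Z$. The maps $F\circ\rho_y$ and $\tilde F\circ\pi$ both send $ge$ to $F(gy)$, so they agree on the dense set $Ge$ and are equal. Since $y\in Y'$, $\rho_y$ maps into $\overline{Gy}=Y'$, and $\rho_y(M)=Y'$. Hence $F(Y')=F(\rho_y(M))=\tilde F(\pi(M))$, so $\pi(M)$ is infinite.

**Step 3: bounds from below.** Thus $V\backslash G$ is countably infinite and $\pi(M)$ is an infinite closed subset of a copy of $\beta\mathbb N$, so it contains a copy of $\beta\mathbb N$. It has weight $\ge\mathfrak c$ and cardinality $\ge2^{\mathfrak c}$. A compact space has weight at least that of its Hausdorff continuous images, so the same bounds hold for $M$, and $M$ is not metrizable.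

**Step 4: bounds from above.** A continuous function is determined by its values on a countable dense set, so $|\mathrm{RUC}(G)|\le\mathfrak c$. The sets $\{f\ne0\}$, $f\in C(S(G))$, form a base of $S(G)$, so $S(G)$ has weight $\le\mathfrak c$. A point of a Hausdorff space is determined by the basic open sets that contain it, so $|S(G)|\le2^{\mathfrak c}$. Both bounds pass to $M\subset S(G)$. $\square$

**The criterion sees nothing in $K(X)$.** For the odometer, let $F$ be continuous on $K(X)$ and invariant under an open subgroup $V$ of $G_\varphi$. By shrinking $V$ we may take $V=\{g\in G_\varphi:gS_j=S_j\ \forall j\}$, where $S_1,\dots,S_r$ are all the cosets of $q^\ell\mathbb Z_q$. Let $K,K'$ be finite sets with $|K\cap S_j|=|K'\cap S_j|$ for all $j$. For large $L$ the points of $K$ lie in different cosets of $q^L\mathbb Z_q$, and so do those of $K'$; some $g_\sigma\in V$ carries the cosets that meet $K$ to those that meet $K'$. So $K'$ is a limit of sets $gK$, $g\in V$, and $F(K)=F(K')$. Thus on finite sets $F$ depends only on the numbers $N_j=|K\cap S_j|$. Letting two points of $S_j$ merge shows that $N_j\ge2$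 may be replaced by $N_j-1$, so $F$ depends only on $\{j:N_j>0\}$. Finite sets are dense in $K(X)$, so $F$ takes at most $2^r-1$ values. To contradict the guess we must build a flow.

## 4. Additive functions of two sets, and the fixed point $\tfrac12h(A)h(B)$

Recall that $\mathbb Z_p=\varprojlim\mathbb Z/p^k$ is a compact ring whose units are the elements outside $p\mathbb Z_p$; it contains every rational number whose denominator is prime to $p$.

By (2), a flow on which $V$-invariant continuous functions are plentiful is a space of functions of clopen sets: evaluation at a clopen set $S$ is continuous and invariant under the stabilizer of $S$. To have compactness let the values lie in $\mathbb Z_p$. Suppose that $h:\mathrm{Clop}(X)\to\mathbb Z_p$ is finitely additive and $G$-invariant; for the odometer take $h=\mu$, with values in $\mathbb Z[1/q]\subset\mathbb Z_p$ for a prime $p\nmid q$.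

Finitely additive functions of one set do not suffice: $h$ itself is a fixed point, hence a minimal subflow on which $F$ takes one value. The next attempt uses linear orders. Enumerate a finite clopen partition $P=\{P_1,\dots,P_N\}$, and for disjoint unions $A,B$ of elements of $P$ put
$$\gamma_P(A,B)=\sum_{i<i',\ P_i\subset A,\ P_{i'}\subset B}h(P_i)h(P_{i'}).$$
This weighs the pairs in which the piece of $A$ comes before the piece of $B$. It is additive in each variable, and
$$\gamma(A,B)+\gamma(B,A)=h(A)h(B).\tag{3}$$
The individual $\gamma_P$ depends on the chosen order, but condition (3) is $G$-invariant. So consider the flow of all biadditive $\gamma$ that satisfy (3).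

Suppose $p=2$, so that $q$ is odd for the odometer. Then there is no fixed point: let $A,B$ be two different cosets of $q^L\mathbb Z_q$, and let $g$ be the $g_\sigma$ that exchanges them. If $\gamma$ were fixed, then $\gamma(A,B)=\gamma(B,A)$ and $2\gamma(A,B)=h(A)h(B)=q^{-2L}$, a unit of $\mathbb Z_2$. This is impossible.

If $p$ is odd, the attempt stops exactly here: $\gamma(A,B)=\tfrac12h(A)h(B)$ is a fixed point with values in $\mathbb Z_p$, and $F$ is constant on the minimal subflow that it forms. So no argument valid for an arbitrary minimal subflow can succeed. For $q$ even one cannot escape to $p=2$, because $h=\mu$ takes the value $1/q$, and $2$ is invertible in any ring that receives $\mathbb Z[1/q]$.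

The way past this is to use $r$ sets instead of two, with (3) replaced by $\sum_{\sigma\in\mathfrak S_r}\gamma(A_{\sigma(1)},\dots,A_{\sigma(r)})=\prod_jh(A_j)$. The symmetric solution is $\frac1{r!}\prod_jh(A_j)$. For $r<p$ it is $p$-integral and gives a fixed point, but for $r=p$ it is not: $p$ divides $p!$. So we use **exactly $p$ slots for values in $\mathbb Z_p$**. Absence of fixed points is not enough, though: Lemma 1 requires infinitely many values, and obtaining them is the work of Sections 5 to 7.

## 5. The flow of $p$-additive functions

**Proposition 2.** Let $G\le\mathrm{Homeo}(X)$ with the uniform topology, let $p$ be a prime, and let $h:\mathrm{Clop}(X)\to\mathbb Z_p$ be finitely additive with $h(gA)=h(A)$ for $g\in G$. Let $S_1,\dots,S_p$ be pairwise disjoint clopen sets such that: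

> $(*)$ for all $m,n\ge1$ there are pairwise disjoint clopen sets $F_{j,i}\subset S_j$ ($1\le j\le p$, $1\le i\le m$) and $E_1,\dots,E_n\subset X\setminus\bigcup_jS_j$ with all $h(E_i)\in\mathbb Z_p^\times$, such that for all pairwise disjoint $I_1,\dots,I_p\subset\{1,\dots,n\}$ with $|I_j|=m$ there is $g\in G$ with $gS_j=R_j\cup\bigcup_{i\in I_j}E_i$ for all $j$, where $R_j=S_j\setminus\bigcup_iF_{j,i}$.

Then $M(G)$ is not metrizable; it has weight $\mathfrak c$ and cardinality $2^{\mathfrak c}$.

Condition $(*)$ says that we may remove $m$ small pieces $F_{j,1},\dots,F_{j,m}$ from each $S_j$ and replace them by any $m$ of the pieces $E_i$, and that the resulting tuple is still a $G$-translate of $(S_1,\dots,S_p)$. For the odometer the pieces will be cosets of $q^L\mathbb Z_q$, and $g$ a permutation of these cosets.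

The proof occupies the rest of this section and Section 7. Since $\mathrm{Homeo}(X)$ is second countable, $G$ is separable, and Lemma 1 applies to it.

**Step 1: define the flow.** Let $\mathcal T$ be the countable set of $p$-tuples of pairwise disjoint, possibly empty, clopen sets. Let $Y$ be the set of $\gamma:\mathcal T\to\mathbb Z_p$ such that

- (a) $\gamma$ is additive in each variable: $\gamma(\dots,A\sqcup B,\dots)=\gamma(\dots,A,\dots)+\gamma(\dots,B,\dots)$ whenever all sets involved are disjoint;
- (b) $\sum_{\sigma\in\mathfrak S_p}\gamma(A_{\sigma(1)},\dots,A_{\sigma(p)})=\prod_{j=1}^ph(A_j)$ for all $(A_1,\dots,A_p)\in\mathcal T$.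

Each instance of (a) or (b) is a closed condition on finitely many coordinates, so $Y$ is closed in the compact space $\mathbb Z_p^{\mathcal T}$. For $t=(A_1,\dots,A_p)$ write $gt=(gA_1,\dots,gA_p)$, and put $(g\gamma)(t)=\gamma(g^{-1}t)$. This is an action, and it preserves (a), and (b) because $h$ is $G$-invariant. It is continuous: for fixed $t$ and $g_0$, the stabilizer $\mathrm{Stab}(t)$ is open by (2), and for $g$ in the open set $\mathrm{Stab}(t)g_0$ we have $g^{-1}t=g_0^{-1}t$. So near $g_0$ the coordinate $(g\gamma)(t)$ equals $\gamma(g_0^{-1}t)$, which is continuous in $\gamma$.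

**Step 2: show that $Y$ is nonempty.** For a finite partition $P$ of $X$ into nonempty clopen sets, let $Y_P\subset\mathbb Z_p^{\mathcal T}$ be the closed set of $\gamma$ that satisfy those instances of (a) and (b) that involve only unions of elements of $P$. If $P'$ refines $P$, then $Y_{P'}\subset Y_P$; any two partitions have a common refinement; and each instance of (a) or (b) involves only unions of elements of some $P$. So $Y=\bigcap_PY_P$ is the intersection of a downward directed family of compact sets, and it suffices that each $Y_P$ is nonempty. Enumerate $P=\{P_1,\dots,P_N\}$, and for tuples of unions of elements of $P$ put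
$$\gamma_P(A_1,\dots,A_p)=\sum_{i_1<\dots<i_p,\ P_{i_j}\subset A_j}\ \prod_{j}h(P_{i_j}),$$
with $\gamma_P=0$ on all other tuples. For (a): a piece contained in $A\sqcup B$ is contained in exactly one of $A$ and $B$. For (b): consider a choice of pieces $P_{i_j}\subset A_j$, $j=1,\dots,p$, without any condition on the order of the indices. The indices are distinct because the $A_j$ are disjoint. So there is exactly one $\sigma$ with $i_{\sigma(1)}<\dots<i_{\sigma(p)}$, and the product $\prod_jh(P_{i_j})$ is a term of $\gamma_P(A_{\sigma(1)},\dots,A_{\sigma(p)})$ for this $\sigma$ and no other. Hence the left side of (b) is $\prod_j\sum_{P_i\subset A_j}h(P_i)=\prod_jh(A_j)$.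

**Step 3: reduce to counting values.** Let $Y'\subset Y$ be a minimal subflow and $\gamma\in Y'$. Put $F(\gamma')=\gamma'(S_1,\dots,S_p)$, a continuous map to $\mathbb Z_p$, and $V=\{g\in G:gS_j=S_j\ \forall j\}$, an open subgroup. Then $F(v\gamma')=F(\gamma')$ for $v\in V$, and $F(g^{-1}\gamma)=\gamma(gS_1,\dots,gS_p)$. So by Lemma 1 it suffices to prove the following.

**Claim.** The set $\{\gamma(gS_1,\dots,gS_p):g\in G\}$ is infinite.

We fix $m,k\ge1$ and show that this set has at least $\min(m+1,p^k)$ elements, by looking at its residues modulo $p^k$. Since $m,k$ are arbitrary, this gives the Claim.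

## 6. Two letters by hand, and what changes with three

Write words over the alphabet $\{1,\dots,p\}$. For words $\rho$ and $w$, let $|w|_\rho$ be the number of occurrences of $\rho$ in $w$ as a scattered subword (letters in the right order, not necessarily adjacent), with $|w|_\emptyset=1$. *Example:* for $w=1212$ we have $|w|_{12}=3$ and $|w|_{21}=1$.

Take $p=2$, and suppose for a moment that the pieces $E_i$ are indistinguishable for $\gamma$ modulo $2^k$ except through their order. That is, there are residues with
$$\gamma(E_i,E_{i'})\equiv c_{12},\quad\gamma(E_{i'},E_i)\equiv c_{21}\ (i<i'),\qquad \gamma(E_i,R_2)\equiv c_1,\quad\gamma(R_1,E_i)\equiv c_2 .$$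
Ramsey's theorem will arrange this. By (b), $c_{12}+c_{21}\equiv h(E_i)h(E_{i'})$ is odd. Take $2m$ of the pieces and distribute them according to a word $w$ with $m$ letters $1$ and $m$ letters $2$: the piece at a position with letter $j$ is added to $R_j$. The result is a pair $(S_1(w),S_2(w))$ which by $(*)$ is of the form $(gS_1,gS_2)$. By additivity,
$$\gamma(S_1(w),S_2(w))\equiv \gamma(R_1,R_2)+mc_1+mc_2+c_{12}|w|_{12}+c_{21}|w|_{21}.$$
Each pair of a letter $1$ and a letter $2$ of $w$ spells $12$ or $21$, so $|w|_{12}+|w|_{21}=m^2$. The right side is therefore a constant plus $(c_{12}-c_{21})|w|_{12}$, and $c_{12}-c_{21}$ is odd. From $2^m1^m$ to $1^m2^m$ one passes by exchanges $21\to12$ of adjacent letters, each of which raises $|w|_{12}$ by one, so $|w|_{12}$ takes every value $0,\dots,m^2$. We obtain $\min(m^2+1,2^k)$ residues.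

For $p=3$ this computation no longer closes up. There are six unknown residues $c_\pi$ for permutation words $\pi$, and six more for words of two letters. The only information is that $\sum_\pi c_\pi\not\equiv0\pmod 3$. The remedy is to choose words that depend on parameters $s_1,\dots,s_p$ in such a way that the value is a polynomial in $s$, to look only at the coefficient of $s_1\cdots s_p$, and to average this coefficient over $\pi\in\mathfrak S_p$. The shorter words cannot contribute to that coefficient, and the averaging leaves just the sum we know.

## 7. Infinitely many values: proof of the Claim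

We keep $\gamma\in Y'$ and $m,k\ge1$.

**Step 1: make the pieces indistinguishable.** Let $n$ be large, depending only on $p,k,m$, and take $F_{j,i},E_i,R_j$ from $(*)$. For $1\le r\le p$ color each $r$-subset $B\subset\{1,\dots,n\}$ as follows: for every $J\subset\{1,\dots,p\}$ with $|J|=r$ and every bijection $J\to B$, $j\mapsto i_j$, record the residue modulo $p^k$ of $\gamma$ at the tuple that has $E_{i_j}$ in slot $j\in J$ and $R_j$ in slot $j\notin J$. (This tuple is in $\mathcal T$, since the $E_i$ are disjoint from each other and from all $S_j$.) Using the order on $B$, a bijection $J\to B$ is the same thing as an ordering of $J$, so a color is a list of $\binom pr r!$ residues, and the number of colors is bounded in terms of $p,k$.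

Apply Ramsey's theorem successively for $r=1,\dots,p$, each time inside the homogeneous set already obtained; homogeneity passes to subsets. If $n$ is large enough, we get $H\subset\{1,\dots,n\}$ with $|H|=pm$ that is homogeneous for all $p$ colorings.

Translated into words: for every repetition-free word $\rho=\rho_1\cdots\rho_r$ over $\{1,\dots,p\}$ there is $c_\rho\in\mathbb Z/p^k$ such that for all $i_1<\dots<i_r$ in $H$, the value of $\gamma$ at the tuple with $E_{i_t}$ in slot $\rho_t$ ($1\le t\le r$) and $R_j$ in the other slots is $\equiv c_\rho$. For $\rho=\emptyset$ put $c_\emptyset\equiv\gamma(R_1,\dots,R_p)$.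

**Step 2: record what (b) says.** Take $i_1<\dots<i_p$ in $H$ and apply (b) to $(E_{i_1},\dots,E_{i_p})$. In the term for $\sigma$, slot $j$ contains $E_{i_{\sigma(j)}}$, so $E_{i_t}$ is in slot $\sigma^{-1}(t)$, and the term is $\equiv c_\pi$ for the word $\pi=\sigma^{-1}(1)\cdots\sigma^{-1}(p)$. As $\sigma$ runs over $\mathfrak S_p$, so does $\pi$. Since all $h(E_i)$ are units,
$$\sum_{\pi\in\mathfrak S_p}c_\pi\equiv\prod_{t=1}^ph(E_{i_t})\not\equiv0\pmod p.\tag{4}$$

**Step 3: turn words into translates of $(S_1,\dots,S_p)$.** Let $w$ be a word of length $pm$ in which each of the letters $1,\dots,p$ occurs $m$ times. Write $w$ along $H$ in increasing order, and let $I_j\subset H$ be the set of places that carry the letter $j$. Then $H=I_1\sqcup\dots\sqcup I_p$ with $|I_j|=m$. Let $S_j(w)=R_j\cup\bigcup_{i\in I_j}E_i$. By $(*)$, $(S_1(w),\dots,S_p(w))=(gS_1,\dots,gS_p)$ for some $g\in G$. Expand $\gamma$ at this tuple by (a): in each slot $j$ choose either $R_j$ or one $E_{i_j}$ with $i_j\in I_j$. If $J$ is the set of slots of the second kind, the chosen indices read in increasing order spell a repetition-free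 word $\rho$ with letter set $J$, this choice is one occurrence of $\rho$ in $w$, and every occurrence arises exactly once. Hence
$$\gamma(S_1(w),\dots,S_p(w))\equiv\sum_\rho c_\rho\,|w|_\rho\pmod{p^k},\tag{5}$$
where $\rho$ runs over all repetition-free words.

**Step 4: choose words that give a polynomial.** For $\pi=\pi_1\cdots\pi_p\in\mathfrak S_p$ and $s=(s_1,\dots,s_p)\in\{0,\dots,m\}^p$ let
$$w_\pi(s)=\pi_1^{s_{\pi_1}}\pi_2^{s_{\pi_2}}\cdots\pi_p^{s_{\pi_p}}\;1^{m-s_1}2^{m-s_2}\cdots p^{m-s_p}.$$
The first part carries the parameters; the second part serves to make every letter occur exactly $m$ times, as $(*)$ requires. For $J\subset\{1,\dots,p\}$ and $\varepsilon\in\{0,1\}^J$, let $\pi_{J,\varepsilon}$ be the word consisting of the letters $j\in J$ with $\varepsilon_j=0$ in the order in which they occur in $\pi$, followed by the letters $j\in J$ with $\varepsilon_j=1$ in increasing order. Choose one occurrence in $w_\pi(s)$ of each letter of $J$, in the first part if $\varepsilon_j=0$ and in the second part if $\varepsilon_j=1$. These occurrences spell exactly $\pi_{J,\varepsilon}$, and there are $\prod_{\varepsilon_j=0}s_j\prod_{\varepsilon_j=1}(m-s_j)$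 such choices. So (5) gives
$$\gamma(S_1(w_\pi(s)),\dots,S_p(w_\pi(s)))\equiv f(s):=\sum_J\sum_{\varepsilon\in\{0,1\}^J}c_{\pi_{J,\varepsilon}}\prod_{j\in J,\,\varepsilon_j=0}s_j\prod_{j\in J,\,\varepsilon_j=1}(m-s_j)\pmod{p^k}.\tag{6}$$
This is a polynomial over $\mathbb Z/p^k$ of degree at most $1$ in each $s_j$. A term with $J\ne\{1,\dots,p\}$ omits some variable, so the coefficient of $s_1s_2\cdots s_p$ comes only from $J=\{1,\dots,p\}$. Writing $\pi_\varepsilon=\pi_{\{1,\dots,p\},\varepsilon}$ and $|\varepsilon|=\sum_j\varepsilon_j$, this coefficient is
$$\lambda_\pi=\sum_{\varepsilon\in\{0,1\}^p}(-1)^{|\varepsilon|}c_{\pi_\varepsilon}.$$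

*Check for $p=2$.* For $\pi=12$ the words $\pi_\varepsilon$ for $\varepsilon=(0,0),(0,1),(1,0),(1,1)$ are $12,12,21,12$, so $\lambda_{12}=c_{12}-c_{12}-c_{21}+c_{12}=c_{12}-c_{21}$, as in Section 6. For $\pi=21$ they are $21,12,21,12$, so $\lambda_{21}=0$: not every $\pi$ is useful.

**Step 5: show that some $\lambda_\pi$ is a unit.** We sum over all $\pi$:
$$\sum_\pi\lambda_\pi=\sum_\varepsilon(-1)^{|\varepsilon|}\sum_\pi c_{\pi_\varepsilon}.$$
Let $|\varepsilon|=r\ge1$. Then $\pi_\varepsilon$ depends only on the order that $\pi$ induces on the $p-r$ letters with $\varepsilon_j=0$. Each such order is induced by exactly $p!/(p-r)!=p(p-1)\cdots(p-r+1)$ permutations $\pi$, which is a multiple of $p$. So $\sum_\pi c_{\pi_\varepsilon}\equiv0\pmod p$. (For $p=3$ the multiplicities for $r=1,2,3$ are $3,6,6$.) For $\varepsilon=0$ we have $\pi_\varepsilon=\pi$. Hence, by (4),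
$$\sum_\pi\lambda_\pi\equiv\sum_\pi c_\pi\not\equiv0\pmod p.$$
Fix $\pi$ with $\lambda_\pi\not\equiv0\pmod p$.

**Step 6: find a line on which $f$ takes many values.** Write $f(s)=s_1\,g(s_2,\dots,s_p)+f_0(s_2,\dots,s_p)$. Here $g$ is a polynomial of degree at most $1$ in each variable, and its coefficient at $s_2\cdots s_p$ is $\lambda_\pi$. The alternating sum over the cube isolates this coefficient:
$$\sum_{s'\in\{0,1\}^{p-1}}(-1)^{p-1-|s'|}g(s')=\lambda_\pi,$$
because a monomial that omits some variable contributes equally with both signs, while $s_2\cdots s_p$ contributes only at $s'=(1,\dots,1)$. Since $\lambda_\pi$ is not divisible by $p$, some $\delta:=g(s')$ with $s'\in\{0,1\}^{p-1}$ is not divisible by $p$, so it is a unit of $\mathbb Z/p^k$. As $m\ge1$, this $s'$ is admissible. For $s_1=0,1,\dots,m$ the values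
$$f(s_1,s')=f_0(s')+\delta s_1$$
take $\min(m+1,p^k)$ distinct values in $\mathbb Z/p^k$. By (6) and Step 3 all of them are residues of elements of $\{\gamma(gS_1,\dots,gS_p):g\in G\}$. This proves the Claim and Proposition 2. $\square$

## 8. The odometers: proof of Theorem A

To apply Proposition 2 we need $G_\varphi$-invariance of measures. It holds in general.

**Lemma 3.** For any minimal $\varphi$, every $g\in G_\varphi$ satisfies $\mu(gA)=\mu(A)$ for all clopen $A$ and all $\mu\in M(\varphi)$.

*Proof.* First let $g\in[\varphi]$. The closed sets $\{x:g(x)=\varphi^n(x)\}$, $n\in\mathbb Z$, cover $X$. So $A$ is a countable disjoint union of Borel sets $A_n$ on which $g=\varphi^n$. As $g$ is injective, $gA=\bigsqcup_n\varphi^nA_n$, and $\mu(gA)=\sum_n\mu(\varphi^nA_n)=\sum_n\mu(A_n)=\mu(A)$. For $g\in G_\varphi$, (2) gives $g'\in[\varphi]$ with $g'A=gA$, so $\mu(gA)=\mu(g'A)=\mu(A)$. $\square$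

*Proof of Theorem A.* Let $X=\mathbb Z_q$, $\varphi(x)=x+1$, and let $\mu$ be Haar measure. Choose a prime $p$ not dividing $q$. A clopen set is a finite union of cosets of some $q^L\mathbb Z_q$, so $\mu(A)\in\mathbb Z[1/q]\subset\mathbb Z_p$. Put $h(A)=\mu(A)$. This is finitely additive, and $G_\varphi$-invariant by Lemma 3.

**Step 1: choose the sets.** Choose $\ell$ with $q^\ell>p$, and let $S_j=(j-1)+q^\ell\mathbb Z_q$ for $1\le j\le p$. Then $X\setminus\bigcup_jS_j$ is nonempty and contains at least one coset of $q^\ell\mathbb Z_q$. Given $m,n$, choose $L\ge\ell$ with $q^{L-\ell}\ge\max(m,n)$. Each coset of $q^\ell\mathbb Z_q$ consists of $q^{L-\ell}$ cosets of $q^L\mathbb Z_q$. So we may take distinct cosets of $q^L\mathbb Z_q$: $F_{j,1},\dots,F_{j,m}$ in $S_j$ for each $j$, and $E_1,\dots,E_n$ in $X\setminus\bigcup_jS_j$. Then $h(E_i)=q^{-L}\in\mathbb Z_p^\times$.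

**Step 2: find $g$.** Let $I_1,\dots,I_p\subset\{1,\dots,n\}$ be pairwise disjoint of size $m$. Choose a permutation $\sigma$ of the cosets of $q^L\mathbb Z_q$ that fixes each coset contained in some $R_j$, maps $\{F_{j,1},\dots,F_{j,m}\}$ onto $\{E_i:i\in I_j\}$ for each $j$, and is an arbitrary bijection between the remaining cosets. Such a $\sigma$ exists, because the cosets used so far as sources and as targets are equal in number. View $\sigma$ as a permutation of $\{0,\dots,q^L-1\}$; then $g=g_\sigma$ from (1) is in $[\varphi]\subset G_\varphi$, and $gS_j=R_j\cup\bigcup_{i\in I_j}E_i$ for all $j$.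

So $(*)$ holds, and Proposition 2 with $G=G_\varphi$ gives the theorem. $\square$

## 9. Non-divisible $D_\varphi$: the first half of Theorem B

For general $\varphi$ there are no coset permutations, and we use two results of E. Glasner and B. Weiss (*Weak orbit equivalence of Cantor minimal systems*, Internat. J. Math. 6 (1995), 559–579, Lemma 2.5 and Proposition 2.6). Let $\varphi$ be minimal and $A,B$ clopen.

- (GW1) If $\mu(A)<\mu(B)$ for all $\mu\in M(\varphi)$, there is $g\in[\varphi]$ with $gA\subset B$.
- (GW2) If $\mu(A)=\mu(B)$ for all $\mu\in M(\varphi)$, there is $g\in[\varphi]$ with $gA=B$.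

Write $D=D_\varphi$. Assume that $D$ is not divisible, and let $p$ be a prime with $pD\ne D$.

**Step 1: construct $h$.** We look for a homomorphism $h:D\to\mathbb Z_p$ with $h(D)\not\subset p\mathbb Z_p$, built by lifting modulo $p,p^2,p^3,\dots$; the obstruction to lifting lies in $\mathrm{Ext}(D,\mathbb Z/p)$, so we show that this group is zero. As $D$ is torsion-free, $0\to D\xrightarrow{\,p\,}D\to D/pD\to0$ is exact. Its long exact sequence contains
$$\mathrm{Ext}(D,\mathbb Z/p)\xrightarrow{\,p\,}\mathrm{Ext}(D,\mathbb Z/p)\to\mathrm{Ext}^2_{\mathbb Z}(D/pD,\mathbb Z/p)=0,$$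
so multiplication by $p$ on $\mathrm{Ext}(D,\mathbb Z/p)$ is surjective. It is also zero, because it is induced as well by multiplication by $p$ on $\mathbb Z/p$. Hence $\mathrm{Ext}(D,\mathbb Z/p)=0$. From $0\to\mathbb Z/p\to\mathbb Z/p^{k+1}\to\mathbb Z/p^k\to0$ we get the exact sequence
$$\mathrm{Hom}(D,\mathbb Z/p^{k+1})\to\mathrm{Hom}(D,\mathbb Z/p^k)\to\mathrm{Ext}(D,\mathbb Z/p)=0,$$
so every homomorphism to $\mathbb Z/p^k$ lifts to $\mathbb Z/p^{k+1}$. Now $D/pD$ is a nonzero vector space over $\mathbb Z/p$, so there is a nonzero homomorphism $D\to D/pD\to\mathbb Z/p$. Lifting it successively, we get $h:D\to\varprojlim\mathbb Z/p^k=\mathbb Z_p$ with $h(D)\not\subset p\mathbb Z_p$.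

Put $h(A)=h([A])$ for clopen $A$. This is finitely additive because $[A\sqcup B]=[A]+[B]$. It is $G_\varphi$-invariant because $[gA]=[A]$ for $g\in G_\varphi$, by Lemma 3.

**Step 2: find small sets on which $h$ is a unit.** We show that for every $\varepsilon>0$ there is a clopen $E$ with $h(E)\in\mathbb Z_p^\times$ and $\mu(E)<\varepsilon$ for all $\mu\in M(\varphi)$. Every $f\in C(X,\mathbb Z)$ is an integer combination of indicators of clopen sets, so $D$ is generated by the classes $[A]$, and some clopen $A$ has $h(A)\notin p\mathbb Z_p$. Let $N>1/\varepsilon$. A periodic orbit would be finite and dense in the infinite space $X$, so $\varphi$ has no periodic points. Therefore each $x\in X$ has a clopen neighborhood $U$ with $U,\varphi U,\dots,\varphi^{N-1}U$ disjoint, and then $\mu(U)\le1/N<\varepsilon$ for all $\mu\in M(\varphi)$. Clopen subsets of such a $U$ have the same property, so by compactness $A$ is a finite disjoint union of clopen sets of this kind. Since $h(A)$ is the sum of their values and $p\mathbb Z_p$ is a subgroup, one of them, call it $E$, has $h(E)\notin p\mathbb Z_p$.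

**Step 3: choose the sets in $(*)$.** Let $X=S_1\sqcup\dots\sqcup S_p\sqcup T$ with all parts clopen and nonempty. If $U$ is nonempty and clopen, then by minimality every orbit meets $U$, so $X=\bigcup_{i\in\mathbb Z}\varphi^iU$. By compactness finitely many $i$ suffice, and after applying a power of $\varphi$ we get
$$X=\bigcup_{0\le i<N}\varphi^iU\quad\text{for some }N.\tag{7}$$
So $\mu(U)\ge1/N$ for all $\mu\in M(\varphi)$. Consequently there is $\eta>0$ with $\mu(S_j)>\eta$ and $\mu(T)>\eta$ for all $j$ and all $\mu\in M(\varphi)$.

Given $m,n\ge 1$, take $E$ from Step 2 with $\mu(E)<\eta/(m+n)$ for all $\mu$. Let $U$ be one of $S_1,\dots,S_p,T$. If $r<m+n$ disjoint images of $E$ under $[\varphi]$ have been chosen in $U$, the rest of $U$ has measure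
$$>\eta-\frac{r\eta}{m+n}\ge\frac{\eta}{m+n}>\mu(E)$$
for all $\mu$, so by (GW1) it contains another image of $E$ under $[\varphi]$. In this way we obtain pairwise disjoint clopen $F_{j,i}\subset S_j$ ($1\le i\le m$) and $E_1,\dots,E_n\subset T$, all with the same class $[E]$. In particular $h(E_i)=h(E)\in\mathbb Z_p^\times$.

**Step 4: find $g$.** Let $I_1,\dots,I_p\subset\{1,\dots,n\}$ be pairwise disjoint of size $m$. Put $S_j'=R_j\cup\bigcup_{i\in I_j}E_i$ and $T'=X\setminus\bigcup_jS_j'$. The $S'_j$ are disjoint, and $[S_j']=[S_j]-m[E]+m[E]=[S_j]$, so also $[T']=[T]$. Equality of classes means equality of $\mu$-measures for all $\mu\in M(\varphi)$. By (GW2) there are $g_1,\dots,g_p,g_0\in[\varphi]$ with $g_jS_j=S'_j$ and $g_0T=T'$. The map equal to $g_j$ on $S_j$ and to $g_0$ on $T$ is a homeomorphism, because $S'_1,\dots,S'_p,T'$ is a clopen partition of $X$. It belongs to $[\varphi]$ and maps $S_j$ onto $S_j'$ for all $j$.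

So $(*)$ holds, and Proposition 2 with $G=G_\varphi$ proves the first statement of Theorem B. $\square$

## 10. Divisibility of $D_\varphi$ as a partition property

The second statement of Theorem B is the contrapositive of the first, combined with the following lemma.

**Lemma 4.** $D_\varphi$ is divisible if and only if for all $n\ge1$ every clopen set $A$ can be partitioned into $n$ clopen sets $A_1,\dots,A_n$ with $\mu(A_i)=\mu(A)/n$ for all $i$ and all $\mu\in M(\varphi)$.

One tool has to be recalled. Let $C$ be a nonempty clopen set. By (7) (applied after a power of $\varphi$), $X=\bigcup_{i=1}^{N}\varphi^{-i}C$ for some $N$, so every point of $X$ enters $C$ after at most $N$ steps, and the first return time $\tau:C\to\{1,\dots,N\}$ is well defined and continuous. If $C=C_1\sqcup\dots\sqcup C_b$ is a clopen partition with $\tau=r_l$ on $C_l$, then the *levels* $\varphi^iC_l$, $0\le i<r_l$, partition $X$. The levels with a given $l$ form a *Kakutani–Rokhlin tower* of height $r_l$, and they all have the same $\mu$-measure for $\mu\in M(\varphi)$. *Example:* for the odometer and $C=q^L\mathbb Z_q$ there is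 one tower, of height $q^L$, and its levels are the cosets of $q^L\mathbb Z_q$.

*Proof of Lemma 4.* **Step 1: splitting implies divisibility.** If $A$ is split as stated, then $n\mu(A_1)=\mu(A)$ for all $\mu\in M(\varphi)$, that is, $n[A_1]=[A]$. So every $[A]$ is in $nD_\varphi$ for every $n$. As these classes generate $D_\varphi$, it is divisible.

**Step 2: for the converse, compare sums along orbits.** Let $D_\varphi$ be divisible, $A\ne\emptyset$ clopen and $n\ge2$; the cases $A=\emptyset$ and $n=1$ are trivial. Choose $f\in C(X,\mathbb Z)$ with $n[f]=[A]$. Since $\mu(A)>0$ by (7), for all $\mu\in M(\varphi)$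
$$\int f\,d\mu=\frac{\mu(A)}n>0,\qquad\int(1_A-f)\,d\mu=\frac{n-1}n\,\mu(A)>0.$$
We claim that there is $N$ such that
$$\sum_{i<r}f(\varphi^ix)>0\quad\text{and}\quad\sum_{i<r}(1_A-f)(\varphi^ix)>0\qquad\text{for all }x\in X,\ r\ge N.\tag{8}$$
Let $f'$ be $f$ or $1_A-f$, and suppose that there are $r_a\to\infty$ and $x_a\in X$ with $\sum_{i<r_a}f'(\varphi^ix_a)\le0$. The measures $\frac1{r_a}\sum_{i<r_a}\delta_{\varphi^ix_a}$ have a weak-* limit point $\mu$. It is $\varphi$-invariant, since each of these measures differs from its image under $\varphi$ by at most $2/r_a$ in total variation. And $\int f'\,d\mu\le0$, a contradiction.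

**Step 3: choose the right number of levels in each tower.** As $\varphi$ has no periodic points, there is a nonempty clopen $C$ with $C,\varphi C,\dots,\varphi^{N-1}C$ disjoint, so the return time to $C$ is at least $N$. Partition $C$ into finitely many clopen sets $C_l$ on which $\tau$ is constant, and so fine that $f$ and $1_A$ are constant on all levels. By (8), in each tower the sum of $f$ over the levels is a positive integer $a_l$ smaller than the sum of $1_A$ over the levels, which is the number of levels contained in $A$. Let $A_1\subset A$ be the union, over all towers, of exactly $a_l$ of the levels of the tower over $C_l$ that are contained in $A$. Since the levels of a tower have equal measure,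
$$\mu(A_1)=\sum_la_l\,\mu(C_l)=\int f\,d\mu=\frac{\mu(A)}n\qquad\text{for all }\mu\in M(\varphi).$$

**Step 4: iterate.** We have $[A\setminus A_1]=[A]-[f]=(n-1)[f]$, and $A\setminus A_1\neq\emptyset$ since its measure is $\frac{n-1}n\mu(A)>0$. If $n-1\ge2$, repeat Steps 2 and 3 with $A\setminus A_1$, the same $f$, and $n-1$ in place of $n$. After $n-1$ sets $A_1,\dots,A_{n-1}$ have been removed, the remaining set has class $[f]$; take it as $A_n$. All $A_i$ have class $[f]$, so $\mu(A_i)=\mu(A)/n$ for all $\mu\in M(\varphi)$. $\square$

**Where the argument ends.** If $D_\varphi$ is divisible, for example if $D_\varphi=\mathbb Q$, then $\mathrm{Hom}(D_\varphi,\mathbb Z_p)=0$ for every prime $p$: the image of a homomorphism would be a divisible subgroup of $\mathbb Z_p$, and an element of $\mathbb Z_p$ that is divisible by all $p^k$ is $0$. If $D_\varphi$ is not divisible, Step 1 of Section 9 produces a nonzero $h$ for some $p$. So the obstruction used here disappears exactly when $D_\varphi$ is divisible. The theorems do not decide that case, and nothing is claimed here about metrizability of $M(G_\varphi)$ in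 it.
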